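\title{Counterexamples to K\"ulshammer's question in every positive characteristic}

\begin{abstract}
Let $G$ be a linear algebraic group over an algebraically closed field of characteristic $p>0$, and let $F$ be a finite group with Sylow $p$-subgroup $F_p$. K\"ulshammer's question asks whether only finitely many conjugacy classes of homomorphisms $F\to G$ can restrict to a given class of homomorphisms $F_p\to G$. We show that the answer is no for every prime $p$, in particular for every odd $p$. In our counterexample $G=V\rtimes F$ with $V$ connected unipotent of nilpotency class $p$ and $F_p$ cyclic of order $p$; for $p=3$ one can take $F=A_4$. We also give a counterexample with $G$ connected, and we show that the answer is yes whenever $G$ has a closed normal unipotent subgroup of finite index and of class less than $p$.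
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, and linear algebraic groups over $k$ are identified with their groups of $k$-points. Let $G$ be such a group and let $F$ be a finite group. Two homomorphisms $\rho,\rho'\colon F\to G$ are \emph{conjugate} if there is $g\in G$ with $\rho'(f)=g\rho(f)g^{-1}$ for all $f\in F$.

For $G=\mathrm{GL}_n(k)$ the conjugacy classes are the isomorphism classes of $n$-dimensional $kF$-modules. If $p$ does not divide $|F|$, there are finitely many of them by Maschke's theorem. If $p$ divides $|F|$, there may be infinitely many. For example, let $F=\langle s,s'\rangle\cong C_p\times C_p$, let $N$ be a nonzero nilpotent $2\times2$ matrix, and send $s\mapsto 1+N$, $s'\mapsto 1+aN$ with $a\in k$. A matrix that conjugates one of these homomorphisms to another commutes with $N$, so $a$ is an invariant of the class. This family lives on a $p$-group, and it is natural to ask whether every infinite family is already visible on a Sylow $p$-subgroup.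

\medskip
\noindent\textbf{K\"ulshammer's question.} \emph{Let $F_p$ be a Sylow $p$-subgroup of $F$ and fix a homomorphism $\sigma\colon F_p\to G$. Are there only finitely many conjugacy classes of homomorphisms $\rho\colon F\to G$ such that $\rho|_{F_p}$ is conjugate to $\sigma$?}
\medskip

We say that the answer is yes for $G$ if it is yes for all $F$ and $\sigma$. A \emph{counterexample} consists of $k$, $G$, $F$ and $\sigma$ such that infinitely many classes of homomorphisms $\rho$ have $\rho|_{F_p}$ conjugate to $\sigma$.

The simplest cases suggest the answer yes. If $F$ is a $p$-group there is nothing to prove. If $G=V\rtimes F$ with $V$ a finite-dimensional $kF$-module, then the homomorphisms $F\to G$ that lift the identity of $F$ correspond to $1$-cocycles with values in $V$. One can average over the cosets of $F_p$ in $F$, whose number is invertible in $k$, and this shows that a cocycle is determined up to a coboundary by its restriction to $F_p$. It is known that the answer is yes for $\mathrm{GL}_n(k)$ and $\mathrm{SL}_n(k)$, and for connected reductive $G$ whenever $p$ is good for $G$. It is not always yes: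 there is a counterexample with $p=2$ and $G$ simple of type $G_2$, and a counterexample of Cram with $p=2$ and $G$ non-reductive. All previously known counterexamples have $p=2$, and the problem whether there is one with $p$ odd is posed in \cite{Martin}. We show that there is one for every odd prime $p$ and every $k$ of characteristic $p$.

\begin{theorem}\label{thm:main}
Let $p$ be any prime and let $k$ be an algebraically closed field of characteristic $p$. There are a connected unipotent group $V$ over $k$ of nilpotency class $p$, a finite group $F=A\rtimes C$ with $A$ abelian of order prime to $p$ and $C=F_p$ cyclic of order $p$, an action of $F$ on $V$, and homomorphisms $\rho_a\colon F\to G=V\rtimes F$ $(a\in k)$ such that every $\rho_a|_C$ is conjugate to the inclusion $\sigma\colon C\hookrightarrow G$, while the $\rho_a$ are pairwise non-conjugate in $G$. For $p=3$ one can take $F=A_4$.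
\end{theorem}

The group $G$ of Theorem~\ref{thm:main} is disconnected, but this is not the reason why finiteness fails.

\begin{theorem}\label{thm:connected}
For every prime $p$ and every $k$ as above there is a connected linear algebraic group $\hat G=\hat V\rtimes\mathrm{SL}_p$, with $\hat V$ unipotent of nilpotency class $p$, for which the answer to K\"ulshammer's question is no, with the same $F$ and $C$ as in Theorem~\ref{thm:main}.
\end{theorem}

The averaging argument for modules extends from abelian groups to all classes below $p$. The sets $H^1$ are defined in Section~\ref{sec:averaging}.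

\begin{theorem}\label{thm:class}
Let $V$ be a unipotent group over $k$ of nilpotency class less than $p$, and let $F$ be a finite group acting on $V$ by automorphisms. Then the restriction map $H^1(F,V)\to H^1(F_p,V)$ is injective. Hence the answer to K\"ulshammer's question is yes for every $G$ that has a closed normal unipotent subgroup of finite index and of class less than $p$.
\end{theorem}

Thus the class $p$ in Theorem~\ref{thm:main} cannot be lowered. We make no claim about reductive $G$ with $p$ odd.

The construction rests on the fact that $1/p!$ does not exist in $k$. Let $t$ permute noncommuting letters $x_1,\dots,x_p$ cyclically and let $e=x_1+\dots+x_p$. In characteristic zero, $\exp(ae)$ would be fixed by $t$. In our group $V$, which lies in an algebra truncated above degree $p$, the exponential series makes sense up to degree $p-1$ and can be completed to an element $w_a\in V$, but for $a\neq0$ no completion is fixed by $t$. The defect $w_a^{-1}t(w_a)$ is used to twist the generator $t$ of $C$, and $A$ is chosen to fix the defect and nothing of lower degree.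

Section~\ref{sec:twist} explains the twisting and carries it out for $p=2$. Section~\ref{sec:averaging} proves Theorem~\ref{thm:class}. Sections~\ref{sec:V} and~\ref{sec:top} construct $V$ and $w_a$, with the case $p=3$ done by hand, and Sections~\ref{sec:F} and~\ref{sec:connected} prove Theorems~\ref{thm:main} and~\ref{thm:connected}.

\medskip
\noindent\textbf{Conventions.} A unipotent group is a linear algebraic group isomorphic to a closed subgroup of a group of upper unitriangular matrices. The class of a nilpotent group $U$ is the least $c$ with $\gamma_{c+1}(U)=1$, where $\gamma_1(U)=U$ and $\gamma_{j+1}(U)$ is generated by the commutators $(g,h)=ghg^{-1}h^{-1}$ with $g\in\gamma_j(U)$, $h\in U$. If a group $H$ acts on $U$ by automorphisms, then $huh^{-1}=h(u)$ in $U\rtimes H$, and $U^{H}$ is the subgroup of fixed points. If $U$ and $H$ are linear algebraic groups and the action $H\times U\to U$ is a morphism, then $U\rtimes H$ is a linear algebraic group with underlying variety $U\times H$.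

\section{Twisting a generator of the Sylow subgroup}\label{sec:twist}

All our homomorphisms are the identity on $A$ and move only a generator $t$ of $C$. The point is that conjugacy of the restrictions to $C$ may be achieved by any element of $G$, whereas conjugacy on all of $F$ can only be achieved by an element that commutes with $A$.

\begin{lemma}\label{lem:twist}
Let $F=A\rtimes C$ be a finite group with $C=\langle t\rangle$ cyclic. Let $H$ be a group that contains $F$ and satisfies $C_H(F)=1$, let $H$ act on a group $U$, and let $G=U\rtimes H$. Call $y\in U$ \emph{admissible} if $y\in U^A$ and $y=u^{-1}t(u)$ for some $u\in U$.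
\begin{itemize}
\item[(a)] If $y=u^{-1}t(u)$ is admissible, then $\rho_y(\alpha t^i)=\alpha\,(yt)^i$ $(\alpha\in A)$ defines a homomorphism $\rho_y\colon F\to G$, and $\rho_y(f)=u^{-1}fu$ for $f\in C$.
\item[(b)] If $y,y'$ are admissible, then $\rho_y$ and $\rho_{y'}$ are conjugate in $G$ if and only if $y'=v\,y\,t(v)^{-1}$ for some $v\in U^A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $yt=u^{-1}t(u)t=u^{-1}tu$, so $(yt)^i=u^{-1}t^iu$ depends only on $t^i$. Thus $\rho_y$ is well defined and has the stated restriction to $C$. Since $y$ commutes with $A$ in $G$, we have $(yt)\beta(yt)^{-1}=y(t\beta t^{-1})y^{-1}=t\beta t^{-1}$ for $\beta\in A$. Therefore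
\[
\rho_y(\alpha t^i)\rho_y(\beta t^j)=\alpha\,(t^i\beta t^{-i})\,(yt)^{i+j}=\rho_y(\alpha t^i\beta t^j).
\]

(b) Let $g\rho_yg^{-1}=\rho_{y'}$ with $g=vh$, $v\in U$, $h\in H$. Modulo $U$, both homomorphisms become the inclusion $F\to H$, so $h\in C_H(F)=1$ and $g=v$. Both are the identity on $A$, so $v$ commutes with $A$, that is, $v\in U^A$. Finally $y't=v\,yt\,v^{-1}=v\,y\,t(v)^{-1}t$. Conversely, if $v\in U^A$ and $y'=vyt(v)^{-1}$, then $v\rho_yv^{-1}$ and $\rho_{y'}$ agree on $A$ and on $t$.
\end{proof}

So, with $|C|=p$ and $|A|$ prime to $p$, we need infinitely many admissible elements that are inequivalent under $U^A$. An abelian group $U$, written additively, on which multiplication by $|A|$ is bijective, has only one class. Indeed, $\pi=\frac1{|A|}\sum_{\alpha\in A}\alpha$ is a projection onto $U^A$ that commutes with $t$, because $t$ normalizes $A$. An admissible $y=t(u)-u$ equals $\pi(y)=t(v)-v$ with $v=\pi(u)\in U^A$, and so $y$ is equivalent to $0$. A counterexample of this kind needs a group $U$ in which this averaging is impossible.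

\subsection*{The case $p=2$}
Let $p=2$. Let $T$ be the $k$-algebra with basis $1,x_1,x_2,x_1x_2,x_2x_1$ in which all other products of the $x_i$ are zero, and let
\[
V=\{1+ax_1+bx_2+c\,x_1x_2+d\,x_2x_1:\ c+d=ab\}.
\]
In the product of two elements of $V$ the coefficients of $x_1x_2$ and $x_2x_1$ are $c+c'+ab'$ and $d+d'+ba'$, with sum $(a+a')(b+b')$. In the inverse the four coefficients are $-a$, $-b$, $ab-c$, $ab-d$, and $(ab-c)+(ab-d)=ab$. So $V$ is a group. Let $t$ swap $x_1$ and $x_2$, and let $A$ be the group of cube roots of unity, with $\zeta$ acting by $x_1\mapsto\zeta x_1$, $x_2\mapsto\zeta^{-1}x_2$. These automorphisms of $T$ preserve the equation $c+d=ab$ and generate $F\cong S_3$, which has trivial center; we take $H=F$. An element of $V^A$ has $a=b=0$, so $V^A=1+k\kappa$ with $\kappa=x_1x_2-x_2x_1$. For $a\in k$ let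
\[
w_a=(1+ax_2)(1+ax_1)=1+ax_1+ax_2+a^2x_2x_1\in V .
\]
Then $t(w_a)=w_a+a^2\kappa=w_a(1+a^2\kappa)$, so $1+a^2\kappa$ is admissible. Since $t\kappa=-\kappa=\kappa$, the element $t$ acts trivially on the abelian group $V^A$, and Lemma~\ref{lem:twist}(b) shows that the homomorphisms $\rho_{1+a^2\kappa}$ are pairwise non-conjugate.

Two features of the example persist for all $p$. First, the equation defining $V$ is needed. In the group of all elements with constant term $1$, the element $v=1+c\,x_2x_1$ is fixed by $A$ and $v\,t(v)^{-1}=1-c\kappa$, so all $1+a^2\kappa$ become equivalent. Second, a $t$-fixed element of $V$ with linear part $a(x_1+x_2)$ has $c=d$ and hence $2c=a^2$. This equation asks for the term $\frac12(ax_1+ax_2)^2$ of the exponential series, and for $a\ne0$ it has no solution precisely because the characteristic is $2$.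

\section{Averaging in class less than $p$}\label{sec:averaging}

The group $V$ above has class $2$. We now prove Theorem~\ref{thm:class}, which shows that for odd $p$ such a group cannot work.

Let a group $F$ act on a group $W$ by automorphisms. A \emph{cocycle} is a map $c\colon F\to W$ with $c(fg)=c(f)\,f(c(g))$. Cocycles $c,c'$ are \emph{cohomologous}, written $c\sim c'$, if there is $v\in W$ with $c'(f)=v\,c(f)\,f(v)^{-1}$ for all $f$. The set of classes is $H^1(F,W)$. It is in general not a group, so injectivity of a restriction map means more than triviality of one fiber. Cocycles describe homomorphisms as follows.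

\begin{lemma}\label{lem:dictionary}
Let $W$ be a normal subgroup of a group $G$, let $\tau\colon F\to G$ be a homomorphism, and let $F$ act on $W$ by $f(v)=\tau(f)v\tau(f)^{-1}$. The homomorphisms $\rho\colon F\to G$ that agree with $\tau$ modulo $W$ are exactly the maps $\rho(f)=c(f)\tau(f)$ with $c$ a cocycle. Two of them are conjugate by an element of $W$ if and only if their cocycles are cohomologous.
\end{lemma}

\begin{proof}
This follows from the identities $c(f)\tau(f)\,c(g)\tau(g)=c(f)f(c(g))\,\tau(fg)$ and $v\,c(f)\tau(f)\,v^{-1}=v\,c(f)f(v)^{-1}\,\tau(f)$.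
\end{proof}

To average, we need an addition on the group that is respected by automorphisms. We quote the following part of the Lazard correspondence.

\begin{theorem}[\cite{Lazard}; see {\cite[Ch.~10]{Khukhro}}]\label{thm:lazard}
On every finite $p$-group of class less than $p$ there is an operation $+$ that makes it an abelian group with the same identity element, such that group homomorphisms between such groups are additive and $x+y=xy$ whenever $xy=yx$.
\end{theorem}

For $p=2$ the group is abelian and $+$ is the product. For odd $p$ and class at most $2$, which is all that is needed when $p=3$, one can take $x+y=xy\,(x,y)^{-1/2}$. Here commutators are central and multiplicative in each variable, and square roots in the center are unique. Commutativity follows from $yx=xy(x,y)^{-1}$, and both $(x+y)+z$ and $x+(y+z)$ equal $xyz\bigl((x,y)(x,z)(y,z)\bigr)^{-1/2}$.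

\begin{proposition}\label{prop:inj}
Let $W$ be a nilpotent group of class less than $p$ whose finitely generated subgroups are finite $p$-groups. Let a finite group $F$ act on $W$ by automorphisms and let $P$ be a Sylow $p$-subgroup of $F$. Then $H^1(F,W)\to H^1(P,W)$ is injective.
\end{proposition}

\begin{proof}
\emph{The addition on $W$.} For $x,y\in W$ compute $x+y$ in any finite subgroup containing $x$ and $y$. Any two finite subgroups lie in a third, and inclusions are additive, so the result does not depend on the choice. This makes $W$ an abelian group. An automorphism of $W$ maps each finite subgroup isomorphically onto another, so it is additive. Powers of $x$ commute, so $nx=x^n$. Hence every element of $(W,+)$ has order a power of $p$, and multiplication by $m=[F:P]$, which is prime to $p$, is bijective on $W$.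

We use induction on the class of $W$, for all actions at once. Class $0$ is trivial. Let $c,c'$ be cocycles on $F$ whose restrictions to $P$ are cohomologous, say $c(f)=v_0^{-1}c'(f)f(v_0)$ for $f\in P$.

\emph{Reduction to $c'=1$.} Put $f\diamond v=c'(f)f(v)c'(f)^{-1}$ and $d(f)=c(f)c'(f)^{-1}$. The cocycle identity for $c'$ gives $f\diamond(g\diamond v)=c'(f)f(c'(g))\,fg(v)\,\bigl(c'(f)f(c'(g))\bigr)^{-1}=fg\diamond v$, so $\diamond$ is an action. Moreover
\[
d(f)\,\bigl(f\diamond d(g)\bigr)=c(f)\,f(c(g))\,f(c'(g))^{-1}c'(f)^{-1}=d(fg),
\]
so $d$ is a cocycle for $\diamond$. For $v\in W$ and $f\in F$, the equations $c(f)=v^{-1}c'(f)f(v)$ and $d(f)=v^{-1}(f\diamond v)$ are equivalent. Replacing the action by $\diamond$ and $c$ by $d$, we may assume that $c(f)=v_0^{-1}f(v_0)$ for $f\in P$, and we must show that $c\sim1$.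

\emph{Reduction to central values.} Let $Z(W)$ be the center. The group $W/Z(W)$ satisfies the hypotheses and has smaller class. By induction there is $u\in W$ with $c(f)\in u^{-1}f(u)Z(W)$ for all $f\in F$. Replace $c(f)$ by $u\,c(f)f(u)^{-1}$. Now $c(f)\in Z(W)$ for all $f\in F$, and $c(f)=v^{-1}f(v)$ for $f\in P$, with $v=v_0u^{-1}$. The element $v$ need not be central, so averaging inside $Z(W)$ is not available; this is where the addition on all of $W$ is used. Since the values of $c$ are central,
\[
f(v)=v\,c(f)=v+c(f)\quad(f\in P),\qquad c(fg)=c(f)+f(c(g))\quad(f,g\in F).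
\]

\emph{Averaging.} For $g\in F$ and $h\in P$,
\[
gh(v)-c(gh)=g(v)+g(c(h))-c(g)-g(c(h))=g(v)-c(g),
\]
so $g(v)-c(g)$ depends only on the coset $gP$. Put $v^*=\sum_{gP\in F/P}\bigl(g(v)-c(g)\bigr)$. For $f\in F$, left multiplication by $f$ permutes the cosets, so
\[
f(v^*)=\sum_{gP}\bigl(fg(v)-f(c(g))\bigr)=\sum_{gP}\bigl(fg(v)-c(fg)+c(f)\bigr)=v^*+m\,c(f).
\]
Let $v^\circ$ be the element with $mv^\circ=v^*$. Then $m\bigl(f(v^\circ)-v^\circ-c(f)\bigr)=0$, hence $f(v^\circ)=v^\circ+c(f)=v^\circ c(f)$ for all $f\in F$. Thus $c(f)=(v^\circ)^{-1}f(v^\circ)$ and $c\sim1$.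
\end{proof}

The bound on the class enters only through Theorem~\ref{thm:lazard}. The example in Section~\ref{sec:twist}, read through Lemma~\ref{lem:dictionary}, shows that the conclusion fails for $p=2$ and class $2$.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $V$ consist of unitriangular $n\times n$ matrices. If $p^r\ge n$, then $(1+N)^{p^r}=1+N^{p^r}=1$ for every $1+N\in V$, so $V$ has exponent a power of $p$. The lower central factors of a finitely generated nilpotent group are finitely generated abelian groups, so a finitely generated subgroup of $V$ is a finite $p$-group. Proposition~\ref{prop:inj} gives the first statement.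

Now let $V$ be a closed normal unipotent subgroup of $G$ of finite index and of class less than $p$, and fix $F$ and $\sigma\colon F_p\to G$. There are finitely many homomorphisms $F\to G/V$. Fix one that lifts to a homomorphism $\tau\colon F\to G$, and consider the homomorphisms $\rho$ that agree with $\tau$ modulo $V$. If the restrictions of two such $\rho,\rho'$ to $F_p$ are conjugate under $V$, then their cocycles are cohomologous on $F_p$ by Lemma~\ref{lem:dictionary}, hence on $F$ by the first statement, and so $\rho,\rho'$ are conjugate under $V$. The $V$-class of $g\sigma g^{-1}$ depends only on the coset $Vg$, so the $G$-class of $\sigma$ is a union of at most $[G:V]$ classes under $V$. Hence at most $[G:V]$ classes of homomorphisms $\rho$ with the given reduction have $\rho|_{F_p}$ conjugate to $\sigma$, and the total number is finite.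
\end{proof}

\section{A unipotent group defined by shuffle relations}\label{sec:V}

We want a group of class $p$ that generalizes the equation $c+d=ab$ and on which a $p'$-group of diagonal automorphisms fixes only the top degree. The second wish suggests $p$ letters, each used at most once in a monomial: then the monomials of top degree $p$ are exactly those that contain every letter.

Index letters $x_1,\dots,x_p$ by $\mathbb Z/p$. Let $T$ be the quotient of the free associative $k$-algebra on the $x_i$ by the ideal spanned by the monomials with a repeated letter. From now on a \emph{word} is a monomial with distinct letters, the empty word being $1$, and $|u|$ is the length of $u$. The words form a basis of $T$, and we write $g=\sum_ug(u)\,u$. The algebra is graded by length, $T=\bigoplus_{j=0}^pT_j$. Put $T_{\ge i}=\bigoplus_{j\ge i}T_j$ and $T_+=T_{\ge1}$. Then $T_{\ge p+1}=0$ and $T_+T_p=T_pT_+=0$, and $1+T_+$ is a unipotent group, acting faithfully on $T$ by left multiplication.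

For words $u,v$ with disjoint letters, $\operatorname{Sh}(u,v)$ is the set of \emph{shuffles} of $u$ and $v$: the words $s$ in the letters of $u$ and $v$ in which the letters of $u$ occur in the same order as in $u$, and those of $v$ as in $v$. There are $\binom{|u|+|v|}{|u|}$ of them, and $\operatorname{Sh}(u,v)=\operatorname{Sh}(v,u)$. Let $V$ be the set of $g\in1+T_+$ such that
\begin{equation}\label{eq:shuffle}
g(u)\,g(v)=\sum_{s\in\operatorname{Sh}(u,v)}g(s)\qquad\text{for all nonempty words $u,v$ with disjoint letters.}
\end{equation}
For $p=2$ the only relation is $g(x_1)g(x_2)=g(x_1x_2)+g(x_2x_1)$, and we recover Section~\ref{sec:twist}. Call $u,v$ \emph{complementary} if their letters are disjoint and $|u|+|v|=p$, and let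
\[
L=\Bigl\{c\in T_p:\ \sum_{s\in\operatorname{Sh}(u,v)}c(s)=0\ \text{ for all nonempty complementary $u,v$}\Bigr\}.
\]

The relations \eqref{eq:shuffle} do not look multiplicative, so we rewrite them. The span of the $u\otimes v$ such that $u,v$ share a letter is an ideal of $T\otimes T$. Let $T\circledast T$ be the quotient and $g\circledast h$ the image of $g\otimes h$; the $u\circledast v$ with disjoint letters form a basis. Consider the homomorphism from the free algebra to $T\circledast T$ given by $x_i\mapsto x_i\circledast1+1\circledast x_i$. It sends a monomial $s$ to $\sum_Is_I\circledast s_{I^c}$, where $I$ runs over the sets of positions, and $s_I$, $s_{I^c}$ are the submonomials at the positions in $I$ and outside $I$. If $s$ has a repeated letter, each term vanishes: the two copies lie in the same factor, which is zero in $T$, or in different factors. So we obtain an algebra homomorphism $D\colon T\to T\circledast T$. A word $s$ contributes $u\circledast v$ to $D(s)$ exactly when $s\in\operatorname{Sh}(u,v)$, and then once. Hence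
\begin{equation}\label{eq:D}
\text{the coefficient of $u\circledast v$ in $D(g)$ is }\sum_{s\in\operatorname{Sh}(u,v)}g(s).
\end{equation}
Call $c\in T_+$ \emph{primitive} if $D(c)=c\circledast1+1\circledast c$. By \eqref{eq:D}, $L$ is the space of primitive elements of $T_p$. The letters are primitive, and if $a,b$ are primitive then so is $[a,b]=ab-ba$, because $a\circledast1$ commutes with $1\circledast b$ and $1\circledast a$ commutes with $b\circledast 1$. All of this holds over any field, and we shall use it once over $\mathbb Q$.

A \emph{monomial endomorphism} of $T$ is an algebra endomorphism $x_i\mapsto b_ix_{\omega(i)}$ with $b_i\in k$ and $\omega$ a permutation. Examples are the scalings $s_a\colon x_i\mapsto ax_i$ $(a\in k)$, which act on $T_j$ as $a^j$, and the shift $t\colon x_i\mapsto x_{i+1}$, which has order $p$.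

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] $V$ is a closed subgroup of $1+T_+$.
\item[(b)] Every monomial endomorphism maps $V$ into $V$.
\item[(c)] $V$ is connected and has class $p$.
\item[(d)] $Z:=V\cap(1+T_p)$ equals $1+L$. It is central in $V$, and $(1+\ell)(1+\ell')=1+\ell+\ell'$ for $\ell,\ell'\in L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The coefficient of $u\circledast v$ in $g\circledast g$ is $g(u)g(v)$. For $g\in1+T_+$ it agrees with \eqref{eq:D} when $u$ or $v$ is empty, so $V=\{g\in1+T_+:D(g)=g\circledast g\}$. Since $D$ is a homomorphism and $(g\circledast g)(h\circledast h)=gh\circledast gh$, this set is closed under products. It is closed under inverses because $D(g^{-1})=D(g)^{-1}=g^{-1}\circledast g^{-1}$. The relations \eqref{eq:shuffle} are polynomial.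

(b) Let $\psi$ be a monomial endomorphism. Then $\psi\otimes\psi$ sends $u\otimes v$ with a common letter to a multiple of such an element, so it induces an endomorphism $\psi^{(2)}$ of $T\circledast T$. The homomorphisms $D\psi$ and $\psi^{(2)}D$ agree on the letters, hence everywhere. For $g\in V$ we get $D(\psi g)=\psi^{(2)}(g\circledast g)=\psi g\circledast\psi g$.

(c) For $g\in V$ the morphism $a\mapsto s_a(g)$ from the affine line to $V$ takes the values $1$ at $a=0$ and $g$ at $a=1$, so $V$ is connected. For $g=1+a$, $h=1+b$ in $1+T_+$ we have $gh=hg+[a,b]$, and therefore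
\[
(g,h)=gh\,(hg)^{-1}=1+[a,b]\,(hg)^{-1}.
\]
If $a\in T_{\ge i}$ and $b\in T_{\ge j}$, this lies in $1+[a,b]+T_{\ge i+j+1}$. Hence $\gamma_j(V)\subseteq1+T_{\ge j}$, and the class is at most $p$. On the other hand $1+x_i\in V$, since all relations \eqref{eq:shuffle} read $0=0$ for it. Put $g_1=1+x_1$, $g_j=(g_{j-1},1+x_j)\in\gamma_j(V)$, and $\lambda_1=x_1$, $\lambda_j=[\lambda_{j-1},x_j]$. By induction $g_j\in1+\lambda_j+T_{\ge j+1}$, and the word $x_1\cdots x_j$ has coefficient $1$ in $\lambda_j=\lambda_{j-1}x_j-x_j\lambda_{j-1}$. So $g_p\ne1$ and the class is $p$.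

(d) For $g=1+c$ with $c\in T_p$, the relations \eqref{eq:shuffle} with $|u|+|v|<p$ read $0=0$, and those with $|u|+|v|=p$ say that $c\in L$. The rest follows from $T_+T_p=T_pT_+=0$.
\end{proof}

\section{The missing top term of the exponential}\label{sec:top}

Let $e=x_1+\dots+x_p$, so $te=e$. In $T$ the power $e^j$ is the sum of all words of length $j$. We look for elements of $V$ that agree with the exponential series of $e$ below degree $p$.

\begin{lemma}\label{lem:completion}
Let $c\in T_p$. Then $\sum_{j=0}^{p-1}\frac1{j!}e^j+c$ lies in $V$ if and only if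
\begin{equation}\label{eq:top}
\sum_{s\in\operatorname{Sh}(u,v)}c(s)=\frac1{|u|!\,|v|!}\qquad\text{for all nonempty complementary $u,v$.}
\end{equation}
The set of solutions of \eqref{eq:top} is stable under permutations of the letters, and it is empty or a coset of $L$.
\end{lemma}

\begin{proof}
A word $u$ with $|u|<p$ has coefficient $1/|u|!$. For $|u|+|v|=j<p$ the relation \eqref{eq:shuffle} reads $\frac1{|u|!\,|v|!}=\binom j{|u|}\frac1{j!}$, which is true, and for $|u|+|v|=p$ it is \eqref{eq:top}. Permutations of the letters fix $e$ and preserve $V$, so they permute the solutions. The homogeneous system belonging to \eqref{eq:top} defines $L$.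
\end{proof}

Over $\mathbb Q$ the symmetric element $e^p/p!$ solves \eqref{eq:top}. We shall see that over $k$ solutions exist, but none is fixed by $t$.

\subsection*{The case $p=3$}
Each relation involves one letter $x_i$ and a word $x_jx_l$, where $\{i,j,l\}=\{1,2,3\}$, and has the form
\[
c(x_ix_jx_l)+c(x_jx_ix_l)+c(x_jx_lx_i)=r,
\]
with $r=0$ for $L$ and $r=\frac12=-1$ for \eqref{eq:top}. Exchanging $i$ and $j$ and subtracting gives $c(x_jx_lx_i)=c(x_ix_lx_j)$: a word and its reverse have the same coefficient. So $c=\mu_1m_1+\mu_2m_2+\mu_3m_3$, where $m_i$ is the sum of the two words with middle letter $x_i$. The three words in a relation have middle letters $x_j,x_i,x_l$, so all six relations become $\mu_1+\mu_2+\mu_3=r$. Thus $c_0=-m_1=-(x_2x_1x_3+x_3x_1x_2)$ solves \eqref{eq:top}. Since $tm_i=m_{i+1}$, a $t$-fixed solution would have $\mu_1=\mu_2=\mu_3$ and $3\mu_1=-1$, which is impossible in $k$. The defect is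
\[
\kappa=tc_0-c_0=m_1-m_2=[[x_2,x_1],x_3].
\]
The space $L$ has basis $m_1-m_2$, $m_2-m_3$. We have $(t-1)(m_1-m_2)=-m_1+2m_2-m_3$ and $(t-1)(m_2-m_3)=-m_1-m_2+2m_3$, and both equal $-(m_1+m_2+m_3)$ in characteristic $3$. So $(t-1)L=k(m_1+m_2+m_3)$ does not contain $\kappa$, and the multiples of $\kappa$ are pairwise distinct modulo $(t-1)L$.

\subsection*{The general case}
To solve \eqref{eq:top} over $k$ we correct the rational solution $e^p/p!$ by a rational primitive element so that the factor $p$ in the denominator cancels. For this we need a primitive element with integer coefficients that is congruent to $e^p$ modulo $p$. An iterated bracket that singles out the letter $x_1$ has this property.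

\begin{lemma}\label{lem:c0}
The system \eqref{eq:top} has a solution $c_0\in T_p$.
\end{lemma}

\begin{proof}
Let $T_{\mathbb Q}$ be the algebra defined like $T$ over $\mathbb Q$. Put $e'=x_2+\dots+x_p$ and $\lambda=[\dots[[x_1,e'],e'],\dots,e']$ with $p-1$ brackets. Then $\lambda$ is primitive of degree $p$, so $\sum_{s\in\operatorname{Sh}(u,v)}\lambda(s)=0$ for nonempty complementary $u,v$. Left and right multiplication by $e'$ commute, so the binomial theorem gives
\[
\lambda=\sum_{i=0}^{p-1}(-1)^i\binom{p-1}i\,e'^{\,i}\,x_1\,e'^{\,p-1-i}.
\]
Here $e'^{\,i}x_1e'^{\,p-1-i}$ is the sum of the words of length $p$ with exactly $i$ letters before $x_1$. Hence such a word has in $\tilde c=\frac1{p!}(e^p-\lambda)$ the coefficient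
\[
\frac1{p!}\Bigl(1-(-1)^i\binom{p-1}i\Bigr).
\]
Since $\binom{p-1}i=\prod_{j=1}^i\frac{p-j}j\equiv(-1)^i\pmod p$ and $p^2\nmid p!$, this number lies in the ring $\mathbb Z_{(p)}$ of fractions with denominator prime to $p$. For nonempty complementary $u,v$,
\[
\sum_{s\in\operatorname{Sh}(u,v)}\tilde c(s)=\frac1{p!}\binom p{|u|}-0=\frac1{|u|!\,|v|!}.
\]
This is an identity in $\mathbb Z_{(p)}$. Let $c_0$ be the image of $\tilde c$ under $\mathbb Z_{(p)}\to\mathbb F_p\subset k$.
\end{proof}

For $p=2$ this gives $c_0=x_2x_1$ and for $p=3$ it gives $c_0=-m_1$, as in the examples.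

\begin{lemma}\label{lem:kappa}
Let $\kappa=tc_0-c_0$. Then $\kappa\in L$ and $\kappa\notin(t-1)L$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:completion}, $tc_0$ is a solution of \eqref{eq:top}, so $\kappa\in L$. Suppose that $\kappa=(t-1)\ell$ with $\ell\in L$. Then $c=c_0-\ell$ is a solution of \eqref{eq:top} fixed by $t$. We compute the sum $\Sigma$ of its coefficients in two ways. A word $s$ of length $p$ lies in $\operatorname{Sh}(x_1,v)$ for exactly one word $v$, namely $s$ with $x_1$ deleted. Summing \eqref{eq:top} with $u=x_1$ over the $(p-1)!$ words $v$ gives $\Sigma=(p-1)!\cdot\frac1{(p-1)!}=1$. On the other hand, $t$ shifts the first letter, so it permutes the words of length $p$ in orbits of size exactly $p$, and $c$ is constant on orbits. Thus $\Sigma=0$ in $k$, a contradiction.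
\end{proof}

\begin{lemma}\label{lem:w}
Let $w=\sum_{j=0}^{p-1}\frac1{j!}e^j+c_0$ and $w_a=s_a(w)$ for $a\in k$. Then $w_a\in V$ and $t(w_a)=w_a(1+a^p\kappa)$.
\end{lemma}

\begin{proof}
We have $w\in V$ by Lemma~\ref{lem:completion}, and $w_a\in V$ by Lemma~\ref{lem:V}(b). Since $te=e$, we have $t(w)=w+\kappa$. Applying $s_a$, which commutes with $t$, gives $t(w_a)=w_a+a^p\kappa$, and this equals $w_a(1+a^p\kappa)$ because $T_+T_p=0$.
\end{proof}

\section{The finite group and the proof of Theorem~\ref{thm:main}}\label{sec:F}

Fix an integer $q\ge2$ prime to $p$, for example $q=2$ if $p$ is odd. The group $\mu_q\subset k^*$ of $q$-th roots of unity is cyclic of order $q$. Let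
\[
A=\Bigl\{(\zeta_i)\in\mu_q^{\,p}:\ \prod_i\zeta_i=1\Bigr\},
\]
acting on $T$ by the automorphisms $x_i\mapsto\zeta_ix_i$, and let $C=\langle t\rangle$. For $\alpha=(\zeta_i)\in A$ we have $t\alpha t^{-1}(x_{i+1})=\zeta_ix_{i+1}$, so conjugation by $t$ shifts the tuple cyclically. Thus $A$ and $C$ generate a group $F=A\rtimes C$ of monomial automorphisms of $T$, which preserves $V$. Since $|A|=q^{p-1}$ is prime to $p$, the subgroup $C$ is a Sylow $p$-subgroup. For $p=3$, $q=2$, the group $A$ is a Klein four-group whose three involutions are permuted cyclically by $t$, so $F\cong A_4$.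

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(a)] $A$ acts trivially on $T_p$, and $V^A=Z=1+L$.
\item[(b)] $F$ is a subgroup of $M=\mathrm{SL}(T_1)=\mathrm{SL}_p$, and $C_M(F)=1$. In particular $F$ has trivial center.
\item[(c)] The only character $\chi\colon A\to k^*$ with $\chi(t\alpha t^{-1})=\chi(\alpha)$ for all $\alpha\in A$ is the trivial one.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\zeta$ be a generator of $\mu_q$. For $i\ne j$ let $\alpha_{ij}\in A$ have $\zeta_i=\zeta$, $\zeta_j=\zeta^{-1}$ and all other coordinates $1$.

(a) An element of $A$ multiplies a word of length $p$ by $\prod_i\zeta_i=1$. So $Z\subseteq V^A$. If $0<|u|<p$, choose $x_i$ in $u$ and $x_j$ not in $u$; then $\alpha_{ij}$ multiplies $u$ by $\zeta\neq1$. Hence $g(u)=0$ for $g\in V^A$, and $g\in V\cap(1+T_p)=Z$.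

(b) The action of $F$ on $T_1$ is faithful, elements of $A$ have determinant $1$, and $\det t=(-1)^{p-1}=1$ in $k$. The characters $\chi_i\colon(\zeta_l)\mapsto\zeta_i$ of $A$ are distinct: if $p\ge3$ and $i\neq j$, choose $l\notin\{i,j\}$, so that $\chi_i(\alpha_{il})=\zeta\ne1=\chi_j(\alpha_{il})$; if $p=2$, then $q\ge3$ and $\chi_1(\alpha_{12})=\zeta\ne\zeta^{-1}=\chi_2(\alpha_{12})$. An element of $C_M(F)$ preserves the eigenspaces $kx_i$ of $A$, so it is diagonal. It commutes with $t$, so it is a scalar $b$. Finally $b^p=1$ forces $b=1$.

(c) The map $\alpha\mapsto t\alpha t^{-1}\alpha^{-1}$ is an endomorphism of the finite abelian group $A$. Its kernel consists of the constant tuples $(b,\dots,b)$ with $b^p=1$, so it is trivial, and the map is surjective. The character $\chi$ is trivial on the image.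
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:V}, $V$ is a connected unipotent group of class $p$, and $G=V\rtimes F$ is a linear algebraic group. We apply Lemma~\ref{lem:twist} with $U=V$ and $H=F$, which is allowed by Lemma~\ref{lem:F}(b). Let $z_a=1+a^p\kappa$. By Lemma~\ref{lem:w}, $z_a=w_a^{-1}t(w_a)$, and $z_a\in Z=V^A$, so $z_a$ is admissible. Hence $\rho_a(\alpha t^i)=\alpha(z_at)^i$ is a homomorphism $F\to G$, and $\rho_a|_C=w_a^{-1}\sigma w_a$. Suppose that $\rho_a$ and $\rho_b$ are conjugate. Then $z_b=v\,z_a\,t(v)^{-1}$ with $v=1+\ell$, $\ell\in L$, by Lemmas~\ref{lem:twist}(b) and~\ref{lem:F}(a). By Lemma~\ref{lem:V}(d) this says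
\[
(b^p-a^p)\,\kappa=\ell-t\ell\in(t-1)L .
\]
Since $(t-1)L$ is a subspace that does not contain $\kappa$, we get $(b-a)^p=b^p-a^p=0$, so $a=b$.
\end{proof}

\begin{remark}
The condition $\prod_i\zeta_i=1$ makes $z_a$ commute with $A$, and $q\ge2$ removes all lower degrees from $V^A$. For $A=1$ we would have $F=C$ and no counterexample. The shuffle relations are used through Lemma~\ref{lem:kappa}: in the larger group $1+T_+$ the element $v=1+a^pc_0$ is fixed by $A$ and satisfies $v\,z_a\,t(v)^{-1}=1$, so there all $\rho_a$ are conjugate.
\end{remark}

\section{A connected group}\label{sec:connected}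

To prove Theorem~\ref{thm:connected} we apply Lemma~\ref{lem:twist} with $H=M=\mathrm{SL}_p$, which is connected and satisfies $C_M(F)=1$. The difficulty is that the action of $M$ on $T_1$ does not extend to $T$: the transvection $x_1\mapsto x_1+x_2$ would send $x_1^2=0$ to $x_1x_2+x_2x_1\ne0$. We therefore induce from $F$ to $M$, replacing $V$ by a group of $F$-equivariant functions $M\to V$, on which $M$ acts by translation. Evaluation at $1$ will carry the question of conjugacy back to $V$. Three things have to be arranged: an equivariant analog of $w$, finite dimension, and invariance of the defect under $A$.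

\subsection*{Equivariant functions}
Let $R=k[M]$ be the coordinate ring, and view $T\otimes R$ as the algebra of morphisms $\varphi\colon M\to T$ with pointwise product. It carries two commuting actions by algebra automorphisms,
\[
(m\cdot\varphi)(n)=\varphi(m^{-1}n)\quad(m\in M),\qquad (f*\varphi)(n)=f(\varphi(nf))\quad(f\in F).
\]
On $R=T_0\otimes R$ the second action is $(f*r)(n)=r(nf)$. Call $\varphi$ \emph{equivariant} if $f*\varphi=\varphi$ for all $f\in F$, that is, if $\varphi(nf^{-1})=f(\varphi(n))$ for all $n$ and $f$. The equivariant elements form an $M$-stable subalgebra. On it, the evaluation $\operatorname{ev}(\varphi)=\varphi(1)$ is an algebra homomorphism with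
\begin{equation}\label{eq:ev}
\operatorname{ev}(f\cdot\varphi)=\varphi(f^{-1})=f(\operatorname{ev}\varphi)\qquad(f\in F).
\end{equation}
The scalings $s_a$, applied to the values of $\varphi$, commute with both actions.

Although $p$ divides $|F|$, one can average over the action $*$, because $F$ acts freely on $M$.

\begin{lemma}\label{lem:trace}
There is $r\in R$ with $\sum_{f\in F}f*r=1$.
\end{lemma}

\begin{proof}
Let $R^F$ be the ring of invariants for $*$. The trace $\operatorname{tr}(r)=\sum_ff*r$ is an $R^F$-linear map $R\to R^F$, so its image is an ideal of $R^F$. Suppose that the image lies in a maximal ideal $\mathfrak m$ of $R^F$. Each $r\in R$ is a root of the monic polynomial $\prod_f(X-f*r)$ over $R^F$, so $R$ is integral over $R^F$. By the lying-over theorem $\mathfrak m$ is the intersection of $R^F$ with a maximal ideal of $R$, and by the Nullstellensatz the latter consists of the functions vanishing at some $n\in M$. Thus every trace vanishes at $n$. But the points $nf$ $(f\in F)$ of the affine variety $M$ are distinct, so there is $r\in R$ with $r(n)=1$ and $r(nf)=0$ for $f\ne1$, and $\operatorname{tr}(r)(n)=1$.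 This contradiction shows that the image of the trace contains $1$.
\end{proof}

\subsection*{An equivariant analog of $w$}
The analog of $e$ is the function $\xi(n)=n^{-1}e\in T_1$. Write $\xi(n)=\sum_ia_i(n)x_i$ with $a_i\in R$, and put $N=\prod_ia_i\in R$. Then $\xi(nf^{-1})=fn^{-1}e=f(\xi(n))$, so $\xi$ is equivariant, and $(t\cdot\xi)(n)=n^{-1}te=\xi(n)$, so $t\cdot\xi=\xi$. An element of $F$ permutes the coordinates of a vector in $T_1$ and multiplies them by scalars with product $1$, so $f*N=N$. Also $N(1)=1$.

Let $\psi_n$ be the monomial endomorphism $x_i\mapsto a_i(n)x_i$. It sends $e$ to $\xi(n)$ and acts on $T_p$ as the scalar $N(n)$, so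
\[
\psi_n(w)=\sum_{j<p}\frac1{j!}\,\xi(n)^j+N(n)c_0\in V .
\]
The terms of degree less than $p$ are equivariant in $n$. The top term is not, since $f*(Nc_0)=N\,f(c_0)$. We average it: with $r$ as in Lemma~\ref{lem:trace}, let
\[
c=\sum_{f\in F}f*(rNc_0)=N\sum_{f\in F}(f*r)\,f(c_0)=Nc_0+\eta,\qquad\eta=N\sum_{f\in F}(f*r)\bigl(f(c_0)-c_0\bigr).
\]
The first expression shows that $c\in T_p\otimes R$ is equivariant. Since $A$ acts trivially on $T_p$, each $f(c_0)$ is some $t^ic_0$, so $f(c_0)-c_0\in L$ by Lemma~\ref{lem:completion}, and $\eta\in L\otimes R$. Put
\[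
\hat w=\sum_{j<p}\frac1{j!}\,\xi^j+c .
\]
It is equivariant, and $\hat w(n)=\psi_n(w)+\eta(n)=\psi_n(w)(1+\eta(n))\in V$ for every $n\in M$.

\subsection*{The group $\hat V$}
We recall that every finite subset of $R$ lies in a finite-dimensional subspace stable under the translations by $M$, and that $M$ acts on every such subspace through a morphism of algebraic groups. Choose such a subspace $E$ that contains $1$, the $a_i$ and the coefficient functions of $c$. Let $E^j$ be the span of the products of $j$ elements of $E$. It is finite-dimensional and $M$-stable, $E^iE^j\subseteq E^{i+j}$, and $E\subseteq E^p$ because $1\in E$. Thus $B=\bigoplus_{j=1}^pT_j\otimes E^j$ is a finite-dimensional $M$-stable subalgebra without unit, with $B^{p+1}=0$. So $1+B$ is a unipotent group, of class at most $p$ by the commutator formula in the proof of Lemma~\ref{lem:V}(c), and $M$ acts on it by a morphism. Let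
\[
\hat V=\{\varphi\in1+B:\ \varphi\text{ is equivariant and }\varphi(n)\in V\text{ for all }n\in M\}.
\]
Equivariance is a linear condition, and for each $n$ the condition $\varphi(n)\in V$ is polynomial, so $\hat V$ is closed. Both conditions are preserved by products, inverses, the action of $M$ and the scalings $s_a$. So $\hat V$ is an $M$-stable closed subgroup, and it is connected because $a\mapsto s_a\varphi$ joins $1$ to $\varphi$. Hence $\hat G=\hat V\rtimes M$ is a connected linear algebraic group. We have $\xi^j\in T_j\otimes E^j$ and $c\in T_p\otimes E\subseteq T_p\otimes E^p$, so $\hat w\in\hat V$. Evaluation restricts to a group homomorphism $\operatorname{ev}\colon\hat V\to V$, which is $F$-equivariant by \eqref{eq:ev}.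

Let $\hat L$ be the space of equivariant elements of $L\otimes E^p$. An element of $T_p\otimes E^p$ lies in $L\otimes E^p$ exactly when all its values lie in $L$, so Lemma~\ref{lem:V}(d) gives $1+\hat L=\hat V\cap(1+T_p\otimes E^p)$. In particular $\hat L$ is $M$-stable, and $\varphi(1+\theta)=\varphi+\theta$ for $\varphi\in\hat V$ and $\theta\in T_p\otimes E^p$.

\subsection*{The defect}
Since $t\cdot\xi=\xi$, we have $t\cdot\hat w=\hat w+\hat\kappa=\hat w(1+\hat\kappa)$ with $\hat\kappa=t\cdot c-c$. Then $1+\hat\kappa=\hat w^{-1}(t\cdot\hat w)\in\hat V$, so $\hat\kappa\in\hat L$, and $\sum_{i=0}^{p-1}t^i\cdot\hat\kappa=t^p\cdot c-c=0$. As $N(1)=1$, we have $c(1)=c_0+\eta(1)$ with $\eta(1)\in L$. By \eqref{eq:ev} and Lemma~\ref{lem:kappa},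
\begin{equation}\label{eq:kappa1}
\kappa_1:=\operatorname{ev}(\hat\kappa)=\kappa+(t-1)\eta(1)\in L,\qquad\kappa_1\notin(t-1)L .
\end{equation}
Now $A$ acts on $\hat L$ by translating functions, and there is no reason for it to fix $\hat\kappa$. So $1+\hat\kappa$ need not be admissible. We show that the part of $\hat\kappa$ that is not fixed by $A$ can be absorbed into $\hat w$.

Let $\pi=\frac1{|A|}\sum_{\alpha\in A}\alpha$, acting on $\hat L$. It is a projection onto $\hat L^A$ and commutes with $t$, which normalizes $A$.

\begin{lemma}\label{lem:theta}
There is $\theta\in\hat L$ with $\hat\kappa-\pi\hat\kappa=t\cdot\theta-\theta$.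
\end{lemma}

\begin{proof}
Since $A$ is abelian of order prime to $p$, the space $\hat L$ is the direct sum of the weight spaces $\hat L_\chi$ for the characters $\chi\colon A\to k^*$, and $Y=\ker\pi$ is the sum of the $\hat L_\chi$ with $\chi\ne1$. The element $t$ maps $\hat L_\chi$ onto $\hat L_{\chi'}$ with $\chi'(\alpha)=\chi(t^{-1}\alpha t)$. By Lemma~\ref{lem:F}(c), and because $p$ is prime, $C$ permutes the nontrivial characters in orbits of size $p$. Let $Y_0$ be the sum of the $\hat L_\chi$ over a set of orbit representatives, so that $Y=\bigoplus_{i=0}^{p-1}t^i\cdot Y_0$. Write $y=\hat\kappa-\pi\hat\kappa\in Y$ as $y=\sum_it^i\cdot y_i$ with $y_i\in Y_0$. Since $\pi$ commutes with $t$, we have $0=\sum_jt^j\cdot y=\sum_jt^j\cdot\bigl(\sum_iy_i\bigr)$, and the directness of the sum gives $\sum_iy_i=0$. Hence $y=\sum_i(t^i-1)\cdot y_i$, and $t^i-1=(t-1)(1+t+\dots+t^{i-1})$.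
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:connected}]
Let $\hat w'=\hat w(1-\theta)=\hat w-\theta\in\hat V$. Then $t\cdot\hat w'=\hat w+\hat\kappa-t\cdot\theta=\hat w'+\pi\hat\kappa$. For $a\in k$ put $\hat w_a=s_a(\hat w')\in\hat V$ and $\hat z_a=1+a^p\pi\hat\kappa$. Applying $s_a$ gives $t\cdot\hat w_a=\hat w_a+a^p\pi\hat\kappa=\hat w_a\hat z_a$, and $\hat z_a$ is fixed by $A$. So $\hat z_a$ is admissible for $U=\hat V$, $H=M$. By Lemma~\ref{lem:twist}(a), $\hat\rho_a(\alpha t^i)=\alpha(\hat z_at)^i$ is a homomorphism $F\to\hat G$ with $\hat\rho_a|_C=\hat w_a^{-1}\sigma\hat w_a$, where $\sigma\colon C\hookrightarrow M\subset\hat G$ is the inclusion.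

Suppose that $\hat\rho_a$ and $\hat\rho_b$ are conjugate in $\hat G$. By Lemma~\ref{lem:twist}(b), $\hat z_b=v\,\hat z_a\,(t\cdot v)^{-1}$ for some $v\in\hat V^A$. We apply $\operatorname{ev}$. By \eqref{eq:ev} and Lemma~\ref{lem:F}(a), $\operatorname{ev}(v)\in V^A$, so $\operatorname{ev}(v)=1+\ell$ with $\ell\in L$, and $\operatorname{ev}(\pi\hat\kappa)=\frac1{|A|}\sum_\alpha\alpha(\kappa_1)=\kappa_1$. We obtain $(b^p-a^p)\kappa_1=\ell-t\ell\in(t-1)L$, and \eqref{eq:kappa1} gives $a=b$. Thus the $\hat\rho_a$ lie in infinitely many classes, and the answer to K\"ulshammer's question is no for $\hat G$, $F$ and $\sigma$.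

It remains to see that the class of $\hat V$ is not less than $p$. Apply Lemma~\ref{lem:dictionary} with $W=\hat V$ and $\tau$ the inclusion $F\subset M\subset\hat G$. The cocycles $f\mapsto\hat\rho_a(f)f^{-1}$ are pairwise non-cohomologous on $F$. Their restrictions to $C$ are all cohomologous to the trivial cocycle, because the conjugating elements $\hat w_a$ lie in $\hat V$. So $H^1(F,\hat V)\to H^1(C,\hat V)$ is not injective, and Theorem~\ref{thm:class} shows that the class of $\hat V$ is at least $p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Khukhro}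
E.~Khukhro, \emph{$p$-Automorphisms of Finite $p$-Groups}, LMS Lecture Notes 246.

\bibitem{Lazard}
M.~Lazard, \emph{Sur les groupes nilpotents et les anneaux de Lie}, 1954.

\bibitem{Martin}
Benjamin Martin, \emph{Algebraic groups and $G$-complete reducibility: a geometric approach}, arXiv:2207.12169 (2022).

\end{thebibliography}
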